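\title{Multiplicity of multiplication operators on $L^p$\\ modulo compact operators}

\begin{abstract}
Let $\mu$ be Lebesgue measure on $[0,1]$, let $1<p<\infty$, and let $M_\mu$ be multiplication by the independent variable on $L^p(\mu)$. We prove that $M_\mu\oplus M_\mu$ is similar to $M_\mu+K$ for some compact operator $K$. More generally, for every finite nonatomic compactly supported measure $\mu\neq0$ on $\mathbb C$ and every separable Hilbert space $H\neq0$, multiplication by $z$ on $L^p(\mu;H)$ is similar to a compact perturbation of $M_\mu$, with a similarity constant that depends only on $p$. For measures on the real line we show that, up to isomorphism, separable Hilbert spaces are the only Banach spaces with this property. The proof multiplies martingale differences by rapidly oscillating signs in order to embed $L^p(\mu;\ell^2)$ complementably into $L^p(\mu)$, and ends with an absorption argument.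
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $1<p<\infty$, $p'=p/(p-1)$ and $p^*=\max(p,p')$. Banach spaces are complex, operators are bounded and linear, and a measure is a positive Borel measure on $\mathbb C$. For a finite measure $\mu$ with compact support, $M_\mu$ is the operator on $L^p(\mu)$ given by $(M_\mu f)(z)=zf(z)$. Operators $T_1$ on $X_1$ and $T_2$ on $X_2$ are \emph{similar} if $T_2=WT_1W^{-1}$ for some isomorphism $W:X_1\to X_2$. This paper answers the following question from \cite{Boe}.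

\begin{quote}
\textbf{Question.} Let $1<p<\infty$, $p\neq2$, and let $\mu$ be Lebesgue measure on $[0,1]$, regarded as a measure on $\mathbb C$. Is there a compact operator $K$ on $L^p(\mu)$ such that $M_\mu\oplus M_\mu$, acting on $L^p(\mu)\oplus L^p(\mu)$, is similar to $M_\mu+K$?
\end{quote}

The usual norms on a finite direct sum are equivalent, so the choice of norm does not matter. We write $T_1\approx T_2$ if there is an isomorphism $W:X_1\to X_2$ such that $T_2W-WT_1$ is compact. This holds if and only if $T_1$ is similar to $T_2+K$ for some compact $K$, because the equation $WT_1W^{-1}=T_2+K$ is the same as $T_2W-WT_1=-KW$. The question is whether $M_\mu\oplus M_\mu\approx M_\mu$.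

Without the compact operator the answer is no, and the obstruction is multiplicity. A vector $v$ is cyclic for $T$ if the vectors $\varphi(T)v$, with $\varphi$ a polynomial, are dense; similarity preserves the existence of a cyclic vector. For a finite measure $\nu$ with compact support in $\mathbb R$ the constant $1$ is cyclic for $M_\nu$, by the Weierstrass theorem. On the other hand, $M_\mu\oplus M_\mu$ has no cyclic vector: given $(f,g)\neq(0,0)$, put $w=(1+|f|+|g|)^{-1}$; the nonzero functional $(u,v)\mapsto\int(ug-vf)w\,d\mu$ is bounded and vanishes on every $(\varphi f,\varphi g)$. So the question asks whether a compact perturbation can erase multiplicity.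

Some fine invariants of $M_\mu$ do survive compact perturbations when $p\ne2$. A point $z$ with $\mu(\{z\})>0$ is an \emph{atom} of $\mu$. A finite measure has countably many atoms and splits as $\mu=\mu'+\mu_a$, where $\mu_a=\sum_z\mu(\{z\})\delta_z$ and the \emph{nonatomic part} $\mu'$ has no atoms; $\mu$ is \emph{nonatomic} if $\mu=\mu'$. The following known classification is the background of the question in \cite{Boe}. We quote it without proof and use it only for Theorem~\ref{thm:powers}.

\begin{theorem}[known classification]\label{thm:known}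
Let $1<p<\infty$, $p\neq2$, and let $\mu_1,\mu_2$ be finite compactly supported measures on $\mathbb C$ whose supports are infinite sets. Then $M_{\mu_1}\approx M_{\mu_2}$ if and only if $\mu_1'$ and $\mu_2'$ are equivalent (mutually absolutely continuous) and $\operatorname{supp}\mu_1$ and $\operatorname{supp}\mu_2$ have the same cluster points.
\end{theorem}

For instance, if $\mu$ is Lebesgue measure on $[0,1]$ and $\nu$ is purely atomic with support $[0,1]$, then $M_\mu\not\approx M_\nu$ for $p\neq2$. Since the measure class of the nonatomic part is rigid under compact perturbations, one might guess that the multiplicity over the nonatomic part is rigid too, and that the answer is no. Theorem~\ref{thm:known} itself does not decide the matter, because $M_\mu\oplus M_\mu$ is not similar to any $M_\nu$: the spectrum of $M_\nu$ is $\operatorname{supp}\nu$, so such a $\nu$ would have support $[0,1]$, and $M_\nu$ would have a cyclic vector.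

The answer is nevertheless yes, for every $1<p<\infty$. To state the general result we treat multiplicity as a space of coefficients. For a Banach space $X$ let $M_{\mu,X}$ be multiplication by $z$ on the Bochner space $L^p(\mu;X)$ (recalled in Section~\ref{sec:tools}).

\begin{theorem}\label{thm:main}
Let $1<p<\infty$, let $\mu\neq0$ be a finite nonatomic compactly supported measure on $\mathbb C$, and let $H\neq0$ be a separable Hilbert space. Then $M_{\mu,H}\approx M_\mu$, by means of an isomorphism $V:L^p(\mu;H)\to L^p(\mu)$ with $\|V\|\|V^{-1}\|\le C_p$, where $C_p$ depends only on $p$.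
\end{theorem}

For $H=\mathbb C^2$ the space $L^p(\mu;H)$ is $L^p(\mu)\oplus L^p(\mu)$ with an equivalent norm, and $M_{\mu,H}=M_\mu\oplus M_\mu$. Hence
\[
V(M_\mu\oplus M_\mu)V^{-1}=M_\mu+K,\qquad K=-\bigl(M_\mu V-V(M_\mu\oplus M_\mu)\bigr)V^{-1}\ \text{ compact},
\]
and with $\mu$ Lebesgue measure on $[0,1]$ this answers the Question affirmatively.

The remaining results are complements that the answer does not need. The first says that the Hilbert space in Theorem~\ref{thm:main} is forced, in a quantitative way. For a Banach space $X\neq0$ let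
\[
\kappa(X)=\inf\bigl\{\|V\|\|V^{-1}\|:\ V:L^p(\mu;X)\to L^p(\mu)\text{ an isomorphism, }M_\mu V-VM_{\mu,X}\text{ compact}\bigr\},
\]
with $\inf\emptyset=\infty$; the dependence on $p$ and $\mu$ is suppressed. The Banach--Mazur distance $d(X,Y)$ is the infimum of $\|J\|\|J^{-1}\|$ over all isomorphisms $J:X\to Y$ (again $\inf\emptyset=\infty$), and $d_2(X)=\inf_Hd(X,H)$, where $H$ ranges over all Hilbert spaces. For $q\ge2$ let $B_q$ be the best constant in Khintchine's inequality
\begin{equation}\label{eq:khin}
\mathbb E\Bigl|\sum_k\varepsilon_ka_k\Bigr|^q\le B_q^q\Bigl(\sum_k|a_k|^2\Bigr)^{q/2},\qquad a_k\in\mathbb C,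
\end{equation}
where the $\varepsilon_k$ are independent random signs and the sums are finite. In particular $B_2=1$.

\begin{theorem}\label{thm:hilbert}
Let $1<p<\infty$, let $\mu\neq0$ be a finite nonatomic measure with compact support contained in $\mathbb R$ (for example, Lebesgue measure on $[0,1]$), and let $X\neq0$ be a Banach space.
\begin{enumerate}
\item[(1)] $M_{\mu,X}\approx M_\mu$ if and only if $X$ is isomorphic to a separable Hilbert space.
\item[(2)] $B_{p^*}^{-1}\,d_2(X)\le\kappa(X)$.
\item[(3)] If $X$ is separable, then $\kappa(X)\le C_p\,d_2(X)$. If $X$ is nonseparable, then $\kappa(X)=\infty$.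
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:lp}
Let $\mu$ be as in Theorem~\ref{thm:hilbert}.
\begin{enumerate}
\item[(a)] For the $\ell^p$-sum of $n$ copies of $M_\mu$, which is $M_{\mu,\ell^n_p}$,
\[
B_{p^*}^{-1}\,n^{|1/2-1/p|}\le\kappa(\ell^n_p)\le C_p\,n^{|1/2-1/p|}.
\]
\item[(b)] If $p\neq2$, the infinite $\ell^p$-sum $M_\mu\oplus M_\mu\oplus\cdots$ is not similar to $M_\mu+K$ for any compact $K$. If $\mu$ is Lebesgue measure on $[0,1]$, neither is multiplication by $x$ on $L^p([0,1]^2)$.
\end{enumerate}
\end{corollary}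

So the guess above fails for each finite multiplicity $n$, but for $p\neq2$ the cost of the similarity grows with $n$, and the guess becomes true for the infinite $\ell^p$-sum. For $p=2$ the infinite sum is $M_{\mu,\ell^2}$, which is covered by Theorem~\ref{thm:main}. The last result extends Theorem~\ref{thm:known} to finite direct sums; $T^{\oplus n}$ denotes the direct sum of $n$ copies of $T$.

\begin{theorem}\label{thm:powers}
Let $1<p<\infty$, $p\neq2$, let $\mu_1,\mu_2$ be finite compactly supported measures on $\mathbb C$ with infinite supports, and let $n_1,n_2\ge1$ be integers. Then $M_{\mu_1}^{\oplus n_1}\approx M_{\mu_2}^{\oplus n_2}$ if and only if $\mu_1'$ and $\mu_2'$ are equivalent and $\operatorname{supp}\mu_1$ and $\operatorname{supp}\mu_2$ have the same cluster points. In particular $M_\mu\oplus M_\mu\approx M_\mu$ whenever $\operatorname{supp}\mu$ is infinite.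
\end{theorem}

Section~\ref{sec:tools} collects the tools, and Section~\ref{sec:model} shows the idea at a single scale. Theorem~\ref{thm:main} is proved in Sections~\ref{sec:embed} and~\ref{sec:absorb}, Theorem~\ref{thm:hilbert} and Corollary~\ref{cor:lp} in Section~\ref{sec:hilbert}, and Theorem~\ref{thm:powers} in Section~\ref{sec:atoms}. Multiplying $\mu$ by a positive constant multiplies the norms of $L^p(\mu;X)$ and $L^p(\mu)$ by the same factor, so it changes neither $\|V\|\|V^{-1}\|$ nor $\kappa$. In Sections~\ref{sec:tools}--\ref{sec:hilbert} we therefore assume $\mu(\mathbb C)=1$.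

\section{Vector-valued spaces, filtrations and martingale inequalities}\label{sec:tools}

\subsection*{The relation $\approx$}
It is an equivalence relation: if $T_2W-WT_1$ and $T_3W'-W'T_2$ are compact, then so are
\begin{gather}
W^{-1}T_2-T_1W^{-1}=W^{-1}(T_2W-WT_1)W^{-1},\label{eq:inverse}\\
T_3W'W-W'WT_1=(T_3W'-W'T_2)W+W'(T_2W-WT_1).\notag
\end{gather}
If $T_1\approx T_2$ and $S_1\approx S_2$, the direct sum of the two isomorphisms gives $T_1\oplus S_1\approx T_2\oplus S_2$. We also use two textbook facts: a compact operator maps weakly null sequences to norm null sequences, and the adjoint of a compact operator is compact (Schauder's theorem).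

\subsection*{Bochner spaces}
The space $L^p(\mu;X)$ consists of the functions $f:\mathbb C\to X$ that are $\mu$-a.e.\ limits of simple functions and satisfy $\|f\|^p=\int\|f(z)\|_X^p\,d\mu<\infty$. Three cases identify the operators of Section~\ref{sec:intro}. An element of $L^p(\mu;\ell^2)$ is a sequence $f=(f_k)_{k\ge1}$ of scalar functions with $\|f\|=\|(\sum_k|f_k|^2)^{1/2}\|_p<\infty$. The space $L^p(\mu;\ell^p)$ is the $\ell^p$-sum of countably many copies of $L^p(\mu)$, and likewise for $\ell^n_p$. For Lebesgue measure on $[0,1]$, Fubini's theorem gives $L^p(\mu;L^p[0,1])=L^p([0,1]^2)$, and $M_{\mu,L^p[0,1]}$ is multiplication by the first coordinate.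

If $X$ is reflexive, then $L^p(\mu;X)^*=L^{p'}(\mu;X^*)$ isometrically under the bilinear pairing $\langle f,g\rangle=\int\langle f(z),g(z)\rangle\,d\mu$; see \cite[Ch.~IV]{DU}. Under this pairing the adjoint of $M_{\mu,X}$ is $M_{\mu,X^*}$. We identify $(\ell^2)^*$ with $\ell^2$ bilinearly, so that $L^p(\mu;\ell^2)^*=L^{p'}(\mu;\ell^2)$ with $\langle f,g\rangle=\int\sum_kf_kg_k\,d\mu$.

\subsection*{A fine filtration with signs}
Let $\mathcal F_0,\mathcal F_1,\dots$ be finite partitions of $\mathbb C$, up to $\mu$-null sets, into Borel sets of positive measure, called \emph{cells}, each partition refining the previous one. A function is $\mathcal F_n$-measurable if it is a.e.\ constant on each cell of $\mathcal F_n$. The conditional expectation $E_nf$ equals the average $\mu(I)^{-1}\int_If\,d\mu$ on each cell $I$ of $\mathcal F_n$. The operator $E_n$ has finite rank and norm one on each $L^q(\mu)$, and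
\[
E_mE_n=E_{\min(m,n)},\qquad \int(E_nf)g\,d\mu=\int f(E_ng)\,d\mu,\qquad E_n(hf)=hE_nf
\]
for $\mathcal F_n$-measurable $h$. Put $\Delta_n=E_n-E_{n-1}$ for $n\ge1$. The model is Lebesgue measure on $[0,1]$, with the dyadic intervals of length $2^{-n}$ as cells of $\mathcal F_n$ and with the Rademacher function $r_n$, which equals $+1$ on the left half and $-1$ on the right half of each cell of $\mathcal F_{n-1}$. The same structure exists for every nonatomic measure.

\begin{lemma}\label{lem:filtration}
Let $\mu$ be a nonatomic probability measure with compact support. There are partitions $\mathcal F_n$ as above, with $\mathcal F_0$ consisting of one cell, and functions $r_n$, $n\ge1$, such that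
\begin{enumerate}
\item[(a)] the cells of $\mathcal F_n$ have diameter at most $2^{-n}$ for $n\ge1$;
\item[(b)] $r_n$ takes the values $\pm1$, is $\mathcal F_n$-measurable, and $E_{n-1}r_n=0$.
\end{enumerate}
Properties (a) and (b) imply, for every $1<q<\infty$:
\begin{enumerate}
\item[(c)] $E_nf\to f$ in $L^q(\mu)$ for every $f\in L^q(\mu)$;
\item[(d)] $r_n\to0$ weakly in $L^q(\mu)$;
\item[(e)] $\|E_nM_\mu-M_\mu E_n\|\le2\cdot2^{-n}$ on $L^q(\mu)$ for $n\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
First, every Borel set $A$ splits into two Borel sets of equal measure. Two distinct lines meet in at most one point, which is null, so at most $m$ lines have measure $\geq1/m$, and only countably many lines have positive measure. Choose $\theta$ such that none of them has the form $\{\operatorname{Re}(e^{-i\theta}z)=t\}$. Then $t\mapsto\mu(A\cap\{\operatorname{Re}(e^{-i\theta}z)\le t\})$ is continuous and runs from $0$ to $\mu(A)$, so it takes the value $\mu(A)/2$.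

Let $\mathcal F_0=\{\operatorname{supp}\mu\}$. Given $\mathcal F_{n-1}$, intersect its cells with the half-open squares of a grid of side $2^{-n-1}$, of which finitely many meet $\operatorname{supp}\mu$, and discard the null pieces. Split each remaining piece into two parts of equal measure, let these parts be the cells of $\mathcal F_n$, and let $r_n=+1$ on one part and $-1$ on the other. Then $r_n$ has integral zero over each piece, hence over each cell of $\mathcal F_{n-1}$. This gives (a) and (b).

(c) If $f$ is the restriction of a continuous function with compact support, then by uniform continuity and (a), $\|E_nf-f\|_\infty\to0$. Such functions are dense in $L^q(\mu)$ and $\|E_n\|=1$.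

(d) If $g$ is $\mathcal F_m$-measurable and $n>m$, then $\int r_ng\,d\mu=\int gE_{n-1}r_n\,d\mu=0$. By (c) such $g$ are dense in $L^{q'}(\mu)$, and $\|r_n\|_q=1$.

(e) Let $z_n$ be the function that on each cell of $\mathcal F_n$ equals a fixed point of this cell; then $|z-z_n|\le2^{-n}$ a.e. Since $E_n(z_nh)=z_nE_nh$,
\[
E_n(zh)-zE_nh=E_n\bigl((z-z_n)h\bigr)-(z-z_n)E_nh,
\]
and each term on the right has norm at most $2^{-n}\|h\|_q$.
\end{proof}

\subsection*{Martingale inequalities}
Let $H$ be a Hilbert space; $E_n$ acts on $H$-valued functions by the same averages. A sequence $d_1,\dots,d_m$ in $L^p(\mu;H)$ is a \emph{martingale difference sequence} if $d_n$ is $\mathcal F_n$-measurable and $E_{n-1}d_n=0$. Such sequences are orthogonal in $L^2$, and Burkholder's inequality \cite{Bur} is the substitute for the Pythagorean identity in $L^p$: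
\begin{equation}\label{eq:burk}
\frac1{p^*-1}\,\Bigl\|\Bigl(\sum_n\|d_n\|_H^2\Bigr)^{1/2}\Bigr\|_p\le\Bigl\|\sum_nd_n\Bigr\|_{L^p(\mu;H)}\le(p^*-1)\Bigl\|\Bigl(\sum_n\|d_n\|_H^2\Bigr)^{1/2}\Bigr\|_p .
\end{equation}
Doob's maximal inequality states that $\|\sup_kE_ku\|_q\le q'\|u\|_q$ for $0\le u\in L^q(\mu)$, $1<q<\infty$. It yields the following inequality, in which a different conditional expectation acts on each coordinate.

\begin{lemma}[Stein's inequality]\label{lem:stein}
For $f_1,\dots,f_m\in L^p(\mu)$,
\[
\Bigl\|\Bigl(\sum_{k=1}^m|E_kf_k|^2\Bigr)^{1/2}\Bigr\|_p\le\sqrt{p^*/2}\;\Bigl\|\Bigl(\sum_{k=1}^m|f_k|^2\Bigr)^{1/2}\Bigr\|_p .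
\]
\end{lemma}

\begin{proof}
For $p=2$ this is $\|E_kf_k\|_2\le\|f_k\|_2$, summed over $k$. Let $p>2$, let $q=(p/2)'$, and let $0\le u\in L^q(\mu)$ with $\|u\|_q\le1$. By the Cauchy--Schwarz inequality on each cell, $|E_kf_k|^2\le E_k|f_k|^2$. Hence, by H\"older's and Doob's inequalities with $q'=p/2$,
\[
\int\sum_k|E_kf_k|^2u\,d\mu\le\sum_k\int|f_k|^2E_ku\,d\mu\le\int\Bigl(\sum_k|f_k|^2\Bigr)\sup_kE_ku\,d\mu\le\frac p2\Bigl\|\sum_k|f_k|^2\Bigr\|_{p/2}.
\]
The supremum of the left side over $u$ is $\|\sum_k|E_kf_k|^2\|_{p/2}$; take square roots. For $p<2$, the map $(f_k)\mapsto(E_kf_k)$ on $L^p(\mu;\ell^m_2)$ is the adjoint of the same map on $L^{p'}(\mu;\ell^m_2)$, so it has the same norm.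
\end{proof}

\section{Two functions at one scale}\label{sec:model}

Let $\mu$ be Lebesgue measure on $[0,1]$ with the dyadic filtration and the Rademacher functions, and let $M=M_\mu$. We want to store two functions $f_1,f_2$ in one function, recoverably, by a map that almost commutes with multiplication by $x$. Multiplying by signs and adding, $(f_1,f_2)\mapsto r_Nf_1+r_{N'}f_2$, commutes exactly, but it annihilates $(r_{N'},-r_N)$. The trouble is that the functions may oscillate at the same scale as the signs. So fix $n<N<N'$, remove the oscillation below scale $2^{-n}$, and put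
\[
A(f_1,f_2)=r_NE_nf_1+r_{N'}E_nf_2 .
\]
This map has three properties.

\emph{Size.} On a cell $I$ of $\mathcal F_n$ the functions $E_nf_1$, $E_nf_2$ are constants $a,b$, and $(r_N,r_{N'})$ takes each of the four sign patterns on a quarter of $I$. The average of $|A(f_1,f_2)|^p$ over $I$ is therefore $\frac12(|a+b|^p+|a-b|^p)$. This number is at most $(|a|+|b|)^p$, and by convexity of $t\mapsto|t|^p$ applied to $a=\frac12(a+b)+\frac12(a-b)$ and $b=\frac12(a+b)-\frac12(a-b)$, it is at least $\max(|a|,|b|)^p$. So on $\mathcal F_n$-measurable pairs $A$ is an isomorphic embedding with absolute constants.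

\emph{Decoding.} Since $r_N^2=1$ and $E_n(r_Nr_{N'})=E_n(r_NE_{N'-1}r_{N'})=0$,
\[
E_n\bigl(r_NA(f_1,f_2)\bigr)=E_nf_1,\qquad E_n\bigl(r_{N'}A(f_1,f_2)\bigr)=E_nf_2 .
\]

\emph{Commutation.} The signs commute with $M$, so by Lemma~\ref{lem:filtration}(e)
\[
\|A(xf_1,xf_2)-xA(f_1,f_2)\|_p\le2\cdot2^{-n}(\|f_1\|_p+\|f_2\|_p).
\]

The map $A$ has finite rank and sees only one scale. Three further ideas turn it into a proof.

\emph{All scales.} Write $f=E_1f+\sum_{n\ge2}\Delta_nf$ and multiply each piece of each function by its own sign $r_N$, with $N$ larger than the scale of the piece. The pieces then become a single martingale difference sequence, and \eqref{eq:burk} replaces the count of sign patterns. The commutator at scale $n$ has finite rank and norm $O(2^{-n})$, so the total commutator is compact.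

\emph{Infinitely many functions.} A complemented embedding of $L^p\oplus L^p$ into $L^p$ gives only $M\approx M\oplus M\oplus F$, where $F$ acts on the complement and is unknown, and we have no way to cancel $F$. If instead we embed infinitely many copies, one more copy can be absorbed, and $F$ need not be known. By \eqref{eq:burk} the norm of the stored function is a square function, so the norm on the family $(f_k)$ is that of $L^p(\mu;\ell^2)$. This is how the Hilbert space enters.

\emph{Staggered starting scales.} With infinitely many functions, the expansion cannot start at the same scale for all of them. Suppose it starts with $E_0$ for every $k$, with sign $r_{N_k}$ on the term $E_0f_k$. This part of the map is $f\mapsto\sum_kr_{N_k}E_0f_k$, and its commutator with multiplication by $x$ sends the unit vector with $1$ in the $k$-th coordinate to $r_{N_k}(\frac12-x)$. These functions are weakly null and have constant nonzero norm, so the commutator is not compact. We therefore start the $k$-th function at scale $k$, writing $f_k=E_kf_k+\sum_{n>k}\Delta_nf_k$.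 At scale $n$ only $n$ functions contribute, and $\sum n2^{-n}<\infty$. The price is the term $(E_kf_k)_k$, which is what Lemma~\ref{lem:stein} controls.

\section{A complemented embedding of $L^p(\mu;\ell^2)$ into $L^p(\mu)$}\label{sec:embed}

Let $\mu$ be a nonatomic probability measure with compact support, with $\mathcal F_n$ and $r_n$ as in Lemma~\ref{lem:filtration}. Write $M=M_\mu$, $\mathbf M=M_{\mu,\ell^2}$ and
\[
\gamma_p=(p^*-1)\bigl(\sqrt{p^*/2}+2(p^*-1)\bigr);
\]
note that $\gamma_p=\gamma_{p'}\ge1$.

\begin{proposition}\label{prop:embed}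
There are operators $\Phi:L^p(\mu;\ell^2)\to L^p(\mu)$ and $\Psi:L^p(\mu)\to L^p(\mu;\ell^2)$ such that $\|\Phi\|,\|\Psi\|\le\gamma_p$, $\Psi\Phi=I$, and both $\Phi\mathbf M-M\Phi$ and $\mathbf M\Psi-\Psi M$ are compact.
\end{proposition}

\begin{proof}
\emph{Step 1: definition of $\Phi$.} For $1\le k\le n$ set
\[
Q_{k,k}=E_k,\qquad Q_{k,n}=\Delta_n\quad(n>k),\qquad N(k,n)=\frac{n(n+1)}2+k .
\]
For fixed $k$ the operators $Q_{k,n}$, $n\ge k$, are projections, symmetric for $\int fg\,d\mu$, and $\sum_{n=k}^mQ_{k,n}=E_m$ for $m\ge k$. The range of $Q_{k,n}$ consists of $\mathcal F_n$-measurable functions. The numbers $N(1,n)<\dots<N(n,n)$ are consecutive, $N(1,n)>n$, and $N(n,n)<N(1,n+1)$. Thus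
\begin{equation}\label{eq:N}
N\text{ is injective},\qquad N(k,n)>n,\qquad n\le m\iff N(k,n)\le N(m,m).
\end{equation}
Let $\mathcal D$ be the space of sequences $f=(f_k)$ with finitely many nonzero terms, all $\mathcal F_m$-measurable for some $m$. It is dense in $L^q(\mu;\ell^2)$ for $1<q<\infty$: truncate the sequence, using dominated convergence, and apply Lemma~\ref{lem:filtration}(c) to each of the remaining coordinates. For $f\in\mathcal D$ define
\[
\Phi f=\sum_{1\le k\le n}r_{N(k,n)}\,Q_{k,n}f_k=r_2E_1f_1+(r_4\Delta_2f_1+r_5E_2f_2)+(r_7\Delta_3f_1+r_8\Delta_3f_2+r_9E_3f_3)+\cdots .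
\]
The sum is finite, because $\Delta_nf_k=0$ for $n>m$.

\emph{Step 2: $\Phi$ is bounded.} Let $d_N=r_NQ_{k,n}f_k$ if $N=N(k,n)$, and $d_N=0$ if $N$ is not a value of $N(\cdot,\cdot)$. Since $n\le N-1$, the function $Q_{k,n}f_k$ is $\mathcal F_{N-1}$-measurable. Hence $d_N$ is $\mathcal F_N$-measurable and $E_{N-1}d_N=Q_{k,n}f_k\cdot E_{N-1}r_N=0$: the terms of $\Phi f$ form a scalar martingale difference sequence, with $|d_N|=|Q_{k,n}f_k|$. The right inequality in \eqref{eq:burk} and $\sqrt{s+t}\le\sqrt s+\sqrt t$ give
\[
\|\Phi f\|_p\le(p^*-1)\biggl[\Bigl\|\Bigl(\sum_k|E_kf_k|^2\Bigr)^{1/2}\Bigr\|_p+\Bigl\|\Bigl(\sum_{n\ge1}\sum_k|\Delta_nf_k|^2\Bigr)^{1/2}\Bigr\|_p\biggr],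
\]
where we have enlarged the sum over $k<n$ to a sum over all $k$. The first norm is at most $\sqrt{p^*/2}\,\|f\|$ by Lemma~\ref{lem:stein}. For the second, $\Delta_nf=(\Delta_nf_k)_k$ is an $\ell^2$-valued martingale difference sequence with sum $f-E_0f$, and $\|E_0f\|=\|\int f\,d\mu\|_{\ell^2}\le\|f\|$. The left inequality in \eqref{eq:burk} bounds the second norm by $2(p^*-1)\|f\|$. So $\|\Phi f\|_p\le\gamma_p\|f\|$, and $\Phi$ extends by density. The formula on $\mathcal D$ does not depend on $p$; we write $\Phi_p$ and $\Phi_{p'}$ for its extensions, and $\Phi=\Phi_p$.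

\emph{Step 3: the left inverse.} Martingale differences are orthogonal, so on $L^2$ the map $\Phi$ is an isometry and its adjoint is a left inverse. To carry this to $L^p$ we take the adjoint of $\Phi_{p'}$:
\[
\Psi=(\Phi_{p'})^*:L^p(\mu)\to L^p(\mu;\ell^2),\qquad\|\Psi\|\le\gamma_{p'}=\gamma_p .
\]
For $g\in\mathcal D$ we have $\langle\Psi h,g\rangle=\sum_{k\le n}\int Q_{k,n}(r_{N(k,n)}h)\,g_k\,d\mu$, so $\Psi$ is the decoding of Section~\ref{sec:model}, summed over all scales. For $f,g\in\mathcal D$,
\[
\langle\Psi\Phi f,g\rangle=\int(\Phi f)(\Phi g)\,d\mu=\sum_{k\le n}\ \sum_{k'\le n'}\int r_{N}\,r_{N'}\,(Q_{k,n}f_k)(Q_{k',n'}g_{k'})\,d\mu,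
\]
where $N=N(k,n)$ and $N'=N(k',n')$. If $N<N'$, then $n<N<N'$ and $n'<N'$, so all factors except $r_{N'}$ are $\mathcal F_{N'-1}$-measurable, and the integral vanishes because $E_{N'-1}r_{N'}=0$. If $N>N'$, exchange the roles of the two indices. If $N=N'$, then $(k,n)=(k',n')$ by \eqref{eq:N} and $r_N^2=1$. As $Q_{k,n}$ is a symmetric projection,
\[
\langle\Psi\Phi f,g\rangle=\sum_k\sum_{n\ge k}\int f_k\,Q_{k,n}g_k\,d\mu=\sum_k\int f_kg_k\,d\mu=\langle f,g\rangle .
\]
Since $\mathcal D$ is dense in $L^p(\mu;\ell^2)$ and in $L^{p'}(\mu;\ell^2)$, we get $\Psi\Phi=I$.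

\emph{Step 4: the commutators are compact.} The space $\mathcal D$ is not invariant under $\mathbf M$, so we first need the series for $\Phi f$ to converge for every $f$. Let
\[
\Phi^{(m)}f=\sum_{n\le m}\sum_{k\le n}r_{N(k,n)}Q_{k,n}f_k,\qquad f\in L^p(\mu;\ell^2),
\]
a finite sum of bounded operators, since $\|f_k\|_p\le\|f\|$. For $f\in\mathcal D$, $E_L\sum_Nd_N=\sum_{N\le L}d_N$, so the last property in \eqref{eq:N} gives $\Phi^{(m)}f=E_{N(m,m)}\Phi f$. By density this holds for all $f$, and Lemma~\ref{lem:filtration}(c) gives $\Phi^{(m)}f\to\Phi f$. Therefore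
\[
(\Phi\mathbf M-M\Phi)f=\lim_{m\to\infty}\sum_{n\le m}K_nf,\qquad K_nf=\sum_{k=1}^nr_{N(k,n)}\bigl(Q_{k,n}(zf_k)-zQ_{k,n}f_k\bigr).
\]
Each $K_n$ has finite rank because each $Q_{k,n}$ has. By Lemma~\ref{lem:filtration}(e), $\|Q_{k,n}M-MQ_{k,n}\|\le2\cdot2^{-n}$ if $k=n$. If $k<n$, then $n-1\ge1$, the lemma applies to $E_n$ and to $E_{n-1}$, and the norm is at most $2\cdot2^{-n}+2\cdot2^{-(n-1)}=6\cdot2^{-n}$. Hence $\|K_n\|\le6n2^{-n}$, the series $\sum K_n$ converges in operator norm, and its sum $\Phi\mathbf M-M\Phi$ is compact.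

The same argument with $p'$ in place of $p$ shows that $\Phi_{p'}\mathbf M-M\Phi_{p'}$ is compact. Its adjoint is $\mathbf M\Psi-\Psi M$, because the adjoint of multiplication by $z$ under the bilinear pairings is multiplication by $z$. Schauder's theorem completes the proof.
\end{proof}

\section{Splitting and absorption}\label{sec:absorb}

The range of $\Phi$ is a complemented subspace of $L^p(\mu)$ that is invariant under $M$ only modulo compact operators. The next lemma turns this into a direct sum decomposition. To keep track of constants, direct sums of Banach spaces carry in this section the norm $\|(x,y)\|=\|x\|+\|y\|$.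

\begin{lemma}\label{lem:split}
Let $T$ act on $X$ and $S$ on $Y$. Let $\Phi:Y\to X$ and $\Psi:X\to Y$ satisfy $\Psi\Phi=I$, with $T\Phi-\Phi S$ and $S\Psi-\Psi T$ compact. Then there are a closed subspace $G$ of $X$, an operator $F$ on $G$, and an isomorphism $W:Y\oplus G\to X$ such that $TW-W(S\oplus F)$ is compact, $\|W\|\le\max(1,\|\Phi\|)$ and $\|W^{-1}\|\le1+\|\Psi\|+\|\Phi\|\|\Psi\|$.
\end{lemma}

\begin{proof}
The operator $P=\Phi\Psi$ satisfies $P^2=P$ and $P\Phi=\Phi$, and
\[
TP-PT=(T\Phi-\Phi S)\Psi+\Phi(S\Psi-\Psi T)
\]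
is compact. Let $G=\ker P$ and $F=(I-P)T|_G$, which maps $G$ into $G$. Since $\Psi=\Psi P$, the operator $\Psi$ vanishes on $G$. Define $W(y,g)=\Phi y+g$ and $W'x=(\Psi x,(I-P)x)$. Then $WW'x=Px+(I-P)x=x$ and $W'W(y,g)=(\Psi\Phi y+\Psi g,(I-P)\Phi y+(I-P)g)=(y,g)$. So $W^{-1}=W'$, and the norm bounds follow from the formulas. Finally
\[
\bigl(TW-W(S\oplus F)\bigr)(y,g)=T\Phi y+Tg-\Phi Sy-(I-P)Tg=(T\Phi-\Phi S)y+(PT-TP)g,
\]
where we used $Pg=0$. Both terms are compact.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Proposition~\ref{prop:embed} and Lemma~\ref{lem:split} give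
\begin{equation}\label{eq:split}
M\approx\mathbf M\oplus F
\end{equation}
by an isomorphism $W:L^p(\mu;\ell^2)\oplus G\to L^p(\mu)$ with $\|W\|\le\gamma_p$ and $\|W^{-1}\|\le1+\gamma_p+\gamma_p^2$.

If $H_1\oplus H_2$ is an orthogonal sum of Hilbert spaces and $f=(f_1,f_2)\in L^p(\mu;H_1\oplus H_2)$, then $\|f\|\le\|f_1\|+\|f_2\|\le2\|f\|$. So $f\mapsto(f_1,f_2)$ is an isomorphism onto $L^p(\mu;H_1)\oplus L^p(\mu;H_2)$, of norm at most $2$ and with inverse of norm at most $1$, and it intertwines the multiplications exactly. We use this twice. Let $e\in H$ be a unit vector and $H'=e^\perp$, possibly $0$. From $H=H'\oplus\mathbb Ce$ we get $U_1:L^p(\mu;H)\to L^p(\mu;H')\oplus L^p(\mu)$. Since $H'$ is separable, there is a unitary map from $H'\oplus\ell^2$ onto $\ell^2$; applied pointwise, it gives $U_2:L^p(\mu;H')\oplus L^p(\mu;\ell^2)\to L^p(\mu;\ell^2)$. Both $U_1$ and $U_2$ intertwine the multiplications exactly and $\|U_i\|\|U_i^{-1}\|\le2$. Using $U_1$, then \eqref{eq:split}, then $U_2$, then \eqref{eq:split} again,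
\[
M_{\mu,H}\approx M_{\mu,H'}\oplus M\approx M_{\mu,H'}\oplus\mathbf M\oplus F\approx\mathbf M\oplus F\approx M .
\]
The composed isomorphism is $V=W(U_2\oplus I_G)(I\oplus W^{-1})U_1$, and
\[
\|V\|\|V^{-1}\|\le4\gamma_p^2(1+\gamma_p+\gamma_p^2)^2=:C_p.\qedhere
\]
\end{proof}

\begin{remark}\label{rem:hyp}
Nonatomicity is used only to construct the signs $r_n$. It cannot be dropped: for $\mu=\delta_0$ the spaces $L^p(\mu;\mathbb C^2)$ and $L^p(\mu)$ have dimensions $2$ and $1$. Compactness of the support makes $M_\mu$ bounded and the partitions finite, so that the operators $K_n$ have finite rank. Separability of $H$ is used for the unitary map $H'\oplus\ell^2\to\ell^2$, and it is necessary because $L^p(\mu)$ is separable. The range $1<p<\infty$ enters through \eqref{eq:burk}, Lemma~\ref{lem:stein} and duality.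
\end{remark}

\section{Only Hilbert spaces are absorbed}\label{sec:hilbert}

Let $\mu$ be a nonatomic probability measure with compact support in $\mathbb R$, with $\mathcal F_n$, $r_n$ from Lemma~\ref{lem:filtration}. The core of Theorem~\ref{thm:hilbert} is the following estimate.

\begin{proposition}\label{prop:lower}
Let $X\neq0$ be a Banach space and $T:L^p(\mu;X)\to L^p(\mu)$ an isomorphism such that $M_\mu T-TM_{\mu,X}$ is compact. Then $X$ is separable and $d_2(X)\le B_{p^*}\|T\|\|T^{-1}\|$.
\end{proposition}

For $p\neq2$ the existence of an isomorphism alone says nothing of this kind. For Lebesgue measure, $L^p(\mu;\ell^p)$ is isometric to $L^p[0,1]$: rescale the $k$-th coordinate to the interval $[2^{-k},2^{-k+1}]$. So the proof must use the commutator. A compact operator is negligible along a weakly null sequence, so we test $T$ on the functions $r_ng$, $g\in X$, along which $T$ commutes asymptotically with multiplication by polynomials. The weak limit $w_g$ of $|T(r_ng)|^2$ is a function that depends quadratically on $g$. Commutation with multiplications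 localizes the norm estimates for $T$, and shows that $w_g(z)$ is comparable to $\|g\|^2$ at almost every point; then $\int w_g\,d\mu$ is the square of an equivalent Hilbertian norm.

\begin{example}\label{ex:phi}
Take for $T$ the embedding $\Phi$ of Section~\ref{sec:embed} and $g=(g_1,\dots,g_m,0,\dots)\in\ell^2$. For $n>m$ we have $\Delta_nr_n=r_n$, while $Q_{k,j}r_n=0$ for $k\le m$, $j\neq n$. Hence $\Phi(r_ng)=r_n\sum_{k\le m}g_kr_{N(k,n)}$ and
\[
|\Phi(r_ng)|^2=\sum_k|g_k|^2+\sum_{k\neq l}g_k\overline{g_l}\,r_{N(k,n)}r_{N(l,n)} .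
\]
The cross terms are bounded and integrate to zero against every $\mathcal F_n$-measurable function, so they are weakly null, and $w_g=\|g\|_{\ell^2}^2$. The procedure recovers the norm of $\ell^2$.
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Put $\Lambda=\|T\|$ and $\lambda=\|T^{-1}\|^{-1}$, so that $\lambda\|f\|\le\|Tf\|_p\le\Lambda\|f\|$. The constant functions form an isometric copy of $X$ in $L^p(\mu;X)$, and $T$ maps it onto a closed subspace of $L^p(\mu)$. Hence $X$ is separable and reflexive.

\emph{Case $p=2$.} The closed subspace of $L^2(\mu)$ just found is a Hilbert space, so $d_2(X)\le\Lambda/\lambda$, and $B_2=1$.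

\emph{Case $p>2$.} Here $L^{p/2}(\mu)$ is reflexive, which provides the weak limits. For a polynomial $\varphi$ let $M_\varphi$ denote multiplication by $\varphi$ on either space. The identity
\[
M_{z^{j+1}}T-TM_{z^{j+1}}=M_z(M_{z^j}T-TM_{z^j})+(M_zT-TM_z)M_{z^j}
\]
and induction show that $M_\varphi T-TM_\varphi$ is compact. For $g\in X$ the map $h\mapsto hg$ from $L^p(\mu)$ to $L^p(\mu;X)$ is bounded, so $r_ng\to0$ weakly by Lemma~\ref{lem:filtration}(d). With $u_n(g)=T(r_ng)$ and $v_n(\varphi,g)=T(\varphi r_ng)$ we obtain
\begin{equation}\label{eq:asym}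
\|v_n(\varphi,g)-\varphi u_n(g)\|_p=\|(TM_\varphi-M_\varphi T)(r_ng)\|_p\to0 .
\end{equation}

\emph{The limit form.} The maps $(g,h)\mapsto u_n(g)\overline{u_n(h)}$ are sesquilinear from $X\times X$ to $L^{p/2}(\mu)$, and H\"older's inequality gives $\|u_n(g)\overline{u_n(h)}\|_{p/2}\le\Lambda^2\|g\|\|h\|$. A bounded sequence in a reflexive space has a weakly convergent subsequence, so a diagonal argument gives a subsequence along which $u_n(g)\overline{u_n(h)}$ converges weakly for all $g,h$ in a countable dense subset of $X$. By the uniform bound, $\int u_n(g)\overline{u_n(h)}\,y\,d\mu$ is then a Cauchy sequence along this subsequence for all $g,h\in X$ and $y\in L^{(p/2)'}(\mu)$, and by reflexivity $u_n(g)\overline{u_n(h)}$ has a weak limit $b(g,h)\in L^{p/2}(\mu)$. From now on $n$ and $k$ run through the subsequence. The map $b$ is sesquilinear, $b(h,g)=\overline{b(g,h)}$, and $w_g:=b(g,g)\ge0$ a.e. Fix $g$ and $\varphi$, and write $u_n,v_n$. By H\"older's inequality and \eqref{eq:asym},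
\[
\bigl\||v_n|^2-|\varphi u_n|^2\bigr\|_{p/2}\le\|v_n-\varphi u_n\|_p\bigl(\|v_n\|_p+\|\varphi u_n\|_p\bigr)\to0,
\]
and $|\varphi|^2$ is bounded on $\operatorname{supp}\mu$. Therefore
\begin{equation}\label{eq:weak}
|v_n|^2\to|\varphi|^2w_g\quad\text{weakly in }L^{p/2}(\mu).
\end{equation}

\emph{Upper estimate.} The norm is weakly lower semicontinuous, and $\|v_n\|_p\le\Lambda\|\varphi r_ng\|=\Lambda\|g\|\|\varphi\|_p$ because $|r_n|=1$. So \eqref{eq:weak} gives
\begin{equation}\label{eq:upper}
\int|\varphi|^pw_g^{p/2}\,d\mu\le\Lambda^p\|g\|^p\int|\varphi|^p\,d\mu .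
\end{equation}

\emph{Lower estimate.} Norms can drop under weak limits, so the bound $\|v_n\|_p\ge\lambda\|g\|\|\varphi\|_p$ does not pass to the limit directly. We replace weak by norm convergence: by Mazur's theorem, $|\varphi|^2w_g$ is the limit in the norm of $L^{p/2}(\mu)$ of finite convex combinations $\sum_kt_k|v_k|^2$, $t_k\ge0$, $\sum_kt_k=1$. Such a combination is a square function, and Khintchine's inequality relates it to a linear expression to which $T^{-1}$ applies. Indeed, \eqref{eq:khin} at each point and Fubini's theorem give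
\[
\mathbb E\Bigl\|\sum_k\varepsilon_kt_k^{1/2}v_k\Bigr\|_p^p\le B_p^p\Bigl\|\sum_kt_k|v_k|^2\Bigr\|_{p/2}^{p/2}.
\]
On the left, $\sum_k\varepsilon_kt_k^{1/2}v_k=T(\varphi\rho_\varepsilon g)$ with $\rho_\varepsilon=\sum_k\varepsilon_kt_k^{1/2}r_k$. At each point $\mathbb E|\rho_\varepsilon|^p\ge(\mathbb E|\rho_\varepsilon|^2)^{p/2}=(\sum_kt_kr_k^2)^{p/2}=1$, so
\[
\mathbb E\|T(\varphi\rho_\varepsilon g)\|_p^p\ge\lambda^p\|g\|^p\int|\varphi|^p\,\mathbb E|\rho_\varepsilon|^p\,d\mu\ge\lambda^p\|g\|^p\int|\varphi|^p\,d\mu .
\]
Passing to the limit along the convex combinations,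
\begin{equation}\label{eq:lower}
(\lambda/B_p)^p\|g\|^p\int|\varphi|^p\,d\mu\le\int|\varphi|^pw_g^{p/2}\,d\mu .
\end{equation}

\emph{Localization.} With $\varphi=1$ alone, \eqref{eq:upper} and \eqref{eq:lower} compare $\|g\|^2$ with $\|w_g\|_{p/2}$, which is not a quadratic form in $g$. We need all $\varphi$. Since $\operatorname{supp}\mu$ is a compact subset of $\mathbb R$, polynomials are uniformly dense in $C(\operatorname{supp}\mu)$; this is the only place where the support must be real. As $w_g^{p/2}\in L^1(\mu)$, both estimates extend to all continuous $\varphi$. Taking $\varphi=\psi^{1/p}$ with $\psi\ge0$ continuous, we find that the integrable functions $\Lambda^p\|g\|^p-w_g^{p/2}$ and $w_g^{p/2}-(\lambda/B_p)^p\|g\|^p$ have nonnegative integral against every such $\psi$. The indicator function of a compact set is a bounded pointwise limit of such $\psi$, so both functions have nonnegative integral over every compact set, and by regularity of $\mu$ over every Borel set. Thus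
\[
(\lambda/B_p)^2\|g\|^2\le w_g\le\Lambda^2\|g\|^2\quad\mu\text{-a.e.}
\]
Now $(g|h)=\int b(g,h)\,d\mu$ is a Hermitian sesquilinear form with $(\lambda/B_p)^2\|g\|^2\le(g|g)\le\Lambda^2\|g\|^2$. It is an inner product whose norm is equivalent to that of $X$, hence complete, and the identity map shows $d_2(X)\le B_p\Lambda/\lambda$.

\emph{Case $1<p<2$.} Now $|u_n(g)|^2$ need not be integrable, and we pass to the dual. Since $X$ is reflexive, $R=(T^{-1})^*$ is an isomorphism from $L^{p'}(\mu;X^*)$ onto $L^{p'}(\mu)$ with $\|R\|\|R^{-1}\|=\|T\|\|T^{-1}\|$. By \eqref{eq:inverse}, $T^{-1}M_\mu-M_{\mu,X}T^{-1}$ is compact, and its adjoint is $M_\mu R-RM_{\mu,X^*}$. The case $p'>2$ gives $d_2(X^*)\le B_{p'}\|T\|\|T^{-1}\|$. If $J:X^*\to H$ is an isomorphism onto a Hilbert space, then $J^*$ maps the Hilbert space $H^*$ onto $X^{**}=X$ with $\|J^*\|\|(J^*)^{-1}\|=\|J\|\|J^{-1}\|$. Hence $d_2(X)\le d_2(X^*)$, and $p'=p^*$.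
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hilbert}]
Taking the infimum over $T$ in Proposition~\ref{prop:lower} gives (2), which is trivial if no such $T$ exists. The proposition also shows that $\kappa(X)=\infty$ for nonseparable $X$, and that $M_{\mu,X}\approx M_\mu$ forces $X$ to be separable with $d_2(X)<\infty$, that is, isomorphic to a separable Hilbert space.

Conversely, let $X$ be separable and let $J:X\to H$ be an isomorphism onto a Hilbert space, which is then separable. The map $\widetilde Jf=J\circ f$ is an isomorphism of $L^p(\mu;X)$ onto $L^p(\mu;H)$ with $\|\widetilde J\|\le\|J\|$, $\|\widetilde J^{-1}\|\le\|J^{-1}\|$ and $\widetilde JM_{\mu,X}=M_{\mu,H}\widetilde J$. With $V$ from Theorem~\ref{thm:main}, $V\widetilde J$ shows that $M_{\mu,X}\approx M_\mu$ and $\kappa(X)\le C_p\|J\|\|J^{-1}\|$. This completes (1), and the infimum over $J$ and $H$ gives the bound in (3), which is trivial when no such $J$ exists.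
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:lp}]
(a) By Theorem~\ref{thm:hilbert} it suffices to show $d_2(\ell^n_p)=n^{|1/2-1/p|}$. H\"older's inequality gives $\|x\|_p\le\|x\|_2\le n^{1/2-1/p}\|x\|_p$ for $p\ge2$ and $\|x\|_2\le\|x\|_p\le n^{1/p-1/2}\|x\|_2$ for $p\le2$, so the identity map onto $\ell^n_2$ proves the inequality $\le$. For $\ge$, an isomorphism $J$ onto a Hilbert space, suitably scaled, defines a Hilbertian norm $|\cdot|$ with $\|x\|_p\le|x|\le D\|x\|_p$, where $D=\|J\|\|J^{-1}\|$. Let $e_1,\dots,e_n$ be the unit vector basis. Expanding the square and averaging over signs,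
\[
\mathbb E\Bigl|\sum_i\varepsilon_ie_i\Bigr|^2=\sum_i|e_i|^2\in[n,D^2n].
\]
Also $\|\sum_i\varepsilon_ie_i\|_p^2=n^{2/p}$ for all signs, so the same expectation lies in $[n^{2/p},D^2n^{2/p}]$. Hence $n\le D^2n^{2/p}$ and $n^{2/p}\le D^2n$, that is, $D\ge n^{|1/2-1/p|}$.

(b) The two operators are $M_{\mu,X}$ with $X=\ell^p$ and $X=L^p[0,1]$. Both spaces contain $\ell^n_p$ isometrically for every $n$, as the span of $n$ disjointly supported unit vectors. Restricting an isomorphism onto a Hilbert space to a subspace shows $d_2(X)\ge d_2(\ell^n_p)=n^{|1/2-1/p|}$, which is unbounded for $p\neq2$. So $d_2(X)=\infty$, and Theorem~\ref{thm:hilbert}(1) applies.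
\end{proof}

\section{Measures with atoms}\label{sec:atoms}

Theorem~\ref{thm:main} removes the multiplicity over the nonatomic part. Over the atoms it is removed by moving the $n$ copies of each atom slightly apart; this is a compact perturbation, it produces the multiplication operator of a new measure, and Theorem~\ref{thm:known} identifies the result. We use two elementary facts.
\begin{enumerate}
\item[(i)] If $\nu_1,\nu_2$ are mutually singular, then $L^p(\nu_1+\nu_2)$ is the $\ell^p$-sum of $L^p(\nu_1)$ and $L^p(\nu_2)$, and $M_{\nu_1+\nu_2}$ is similar to $M_{\nu_1}\oplus M_{\nu_2}$.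
\item[(ii)] If $\nu=\sum_{\alpha\in I}c_\alpha\delta_{w_\alpha}$ with $I$ countable, $c_\alpha>0$, $\sum c_\alpha<\infty$, and the $w_\alpha$ pairwise distinct and bounded, then $f\mapsto(c_\alpha^{1/p}f(w_\alpha))_\alpha$ is an isometry onto $\ell^p(I)$ that carries $M_\nu$ to the diagonal operator with entries $w_\alpha$, and $\operatorname{supp}\nu$ is the closure of $\{w_\alpha\}$.
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:powers}]
It suffices to show that $M_\mu^{\oplus n}\approx M_\mu$ whenever $\operatorname{supp}\mu$ is infinite and $n\ge1$. Then $M_{\mu_1}^{\oplus n_1}\approx M_{\mu_2}^{\oplus n_2}$ if and only if $M_{\mu_1}\approx M_{\mu_2}$, and Theorem~\ref{thm:known} finishes the proof.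

Let $z_j$, $j\in J\subset\{1,2,\dots\}$, be the distinct atoms of $\mu$. If $J=\emptyset$, then $\mu$ is nonatomic and nonzero, and Theorem~\ref{thm:main} with $H=\mathbb C^n$ gives the claim. Let $J\neq\emptyset$ and $I=J\times\{1,\dots,n\}$. By (i), $M_\mu^{\oplus n}$ is similar to $M_{\mu'}^{\oplus n}\oplus M_{\mu_a}^{\oplus n}$, and by (ii), $M_{\mu_a}^{\oplus n}$ is similar to the diagonal operator on $\ell^p(I)$ with entry $z_j$ at $(j,i)$. Choose recursively pairwise distinct points $z_{j,i}$ with $|z_{j,i}-z_j|\le2^{-j}$. The diagonal operator with entries $z_{j,i}-z_j$ is within $2^{-m}$ in norm of its finite-rank truncation to $j\le m$, so it is compact. Hence $M_{\mu_a}^{\oplus n}\approx M_\nu$ by (ii), where $\nu=\sum_{(j,i)\in I}c_{j,i}\delta_{z_{j,i}}$ with any summable weights $c_{j,i}>0$; the support of $\nu$ is compact because the points $z_{j,i}$ are bounded. If $\mu'\neq0$, Theorem~\ref{thm:main} gives $M_{\mu'}^{\oplus n}\approx M_{\mu'}$. The measure $\nu$ lives on a countable set, which is $\mu'$-null, so by (i)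
\[
M_\mu^{\oplus n}\approx M_{\mu'}^{\oplus n}\oplus M_\nu\approx M_{\mu'}\oplus M_\nu\approx M_{\mu'+\nu}.
\]
If $\mu'=0$, omit the first summands; the conclusion $M_\mu^{\oplus n}\approx M_{\mu'+\nu}$ is the same.

It remains to verify the hypotheses of Theorem~\ref{thm:known} for $\mu'+\nu$ and $\mu$. Both have nonatomic part $\mu'$. Both supports are infinite: if $\mu'\neq0$, then $\operatorname{supp}\mu'$ is infinite, since a nonzero measure with finite support has an atom; if $\mu'=0$, then $\operatorname{supp}\mu$ is the closure of $\{z_j\}$, so $J$ and $\{z_{j,i}\}$ are infinite.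

For the cluster points, recall that $w$ is a cluster point of a set if and only if it is the limit of a sequence in the set in which no point occurs infinitely often. If $w$ is a cluster point of $\{z_j\}$, then $z_{j_k}\to w$ with $j_k\to\infty$, so the points $z_{j_k,1}$ tend to $w$, none occurs infinitely often, and $w$ is a cluster point of $\{z_{j,i}\}$. Conversely, if $z_{j_k,i_k}\to w$ and no point occurs infinitely often, then $j_k\to\infty$, because each $j$ carries only $n$ points. So $z_{j_k}\to w$, and no point occurs infinitely often since the $z_j$ are distinct. Thus $\{z_j\}$ and $\{z_{j,i}\}$ have the same cluster points. A set and its closure have the same cluster points, and the cluster points of a union of two sets are those of the first together with those of the second. Since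
\[
\operatorname{supp}\mu=\operatorname{supp}\mu'\cup\overline{\{z_j\}},\qquad\operatorname{supp}(\mu'+\nu)=\operatorname{supp}\mu'\cup\overline{\{z_{j,i}\}},
\]
the two supports have the same cluster points. Theorem~\ref{thm:known} gives $M_{\mu'+\nu}\approx M_\mu$, and therefore $M_\mu^{\oplus n}\approx M_\mu$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Boe}
March Boedihardjo, \emph{Multiplication operators on $L^p$}, arXiv:1707.04798 (2017).

\bibitem{Bur}
Burkholder, Ast\'erisque 157--158 (1988), 75--94.

\bibitem{DU}
Diestel and Uhl, \emph{Vector Measures}.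

\end{thebibliography}
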